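# Bloch eigenvalues of an optical potential never return to the real line

## 1. A return at a simple eigenvalue is impossible

For $V\ge\frac12$ consider the Schrödinger operator $L(V)=-\frac{d^2}{dx^2}+q$ on $L_2(-\infty,\infty)$, with domain $W_2^2(-\infty,\infty)$ and the optical potential
$$q(x)=(1+2V)e^{2ix}+(1-2V)e^{-2ix}.$$
Its spectrum is the union over $t\in(-1,1]$ of the spectra of the operators $L_t(V)$, where $L_t(V)$ is generated in $L_2[0,\pi]$ by $-y''+qy$ with the boundary conditions $y(\pi)=e^{i\pi t}y(0)$, $y'(\pi)=e^{i\pi t}y'(0)$. The eigenvalues of $L_t(V)$ are the Bloch eigenvalues; $t=0$ gives the periodic ones, $t=1$ the antiperiodic ones. Since $q$ is not real, they may be nonreal. A **Bloch eigenvalue curve** on $[V_1,V_2]\subset[\frac12,\infty)$, for fixed $t$, is any continuous $\lambda:[V_1,V_2]\to\mathbb C$ such that $\lambda(V)$ is an eigenvalue of $L_t(V)$ for every $V$. No labelling is assumed, and at multiple eigenvalues every continuous choice is allowed.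

As $V$ grows from $\frac12$, eigenvalues leave the real line. The irreversibility principle, a conjecture taken from O. A. Veliev, "Spectral Analysis of the Schrodinger Operator with an Optical Potential", arXiv:2002.02500 (2020), says that they never come back: no curve has $\operatorname{Im}\lambda(V_1)\ne0$ and $\operatorname{Im}\lambda(V_2)=0$. We shall prove it. One case is easy, and we begin with it.

**The discriminant.** Fix $V$ and $\lambda$. The solutions of $-Y''+qY=\lambda Y$ are entire functions of $x$ and form a two-dimensional space. Since $q$ is $\pi$-periodic, the shift $(MY)(x)=Y(x+\pi)$ acts on this space. The Wronskian $W(f,g)=fg'-f'g$ of two solutions is constant, so $M$ preserves it, and $\det M=1$. Put $\Delta=\operatorname{tr}M$; this is the Hill discriminant. For instance, if $q$ were $0$, the solutions $e^{\pm ikx}$ with $k^2=\lambda$ would give $\Delta=2\cos\pi k$.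

An eigenfunction of $L_t(V)$ is a nonzero solution $Y$ for which $MY$ and $e^{i\pi t}Y$ have the same data at $x=0$, that is, $MY=e^{i\pi t}Y$. The eigenvalues of $M$ are the roots of $\rho^2-\Delta\rho+1=0$, so
$$\lambda\ \text{is an eigenvalue of}\ L_t(V)\iff \Delta=2\cos\pi t. \tag{1}$$
Multiplicity will always mean multiplicity as a zero of $\Delta-2\cos\pi t$. If $Y_1,Y_2$ are the solutions with $Y_1(0)=Y_2'(0)=1$, $Y_1'(0)=Y_2(0)=0$, then $\Delta=Y_1(\pi)+Y_2'(\pi)$, which is entire in $(\lambda,V)$.

**The symmetry.** For real $x$ and $V$ we have $\overline{q(x)}=q(-x)$. So if $Y$ solves the equation for $\lambda$, then $(CY)(x)=\overline{Y(-\bar x)}$ solves it for $\bar\lambda$. Moreover $(CMY)(x)=\overline{Y(-\bar x+\pi)}=(CY)(x-\pi)$, that is, $CM_\lambda=M_{\bar\lambda}^{-1}C$ with $C$ antilinear and bijective. Hence $\overline{\operatorname{tr}M_\lambda}=\operatorname{tr}M_{\bar\lambda}^{-1}=\operatorname{tr}M_{\bar\lambda}$, the last step because $\det M_{\bar\lambda}=1$. So $\Delta(\bar\lambda)=\overline{\Delta(\lambda)}$: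 $\Delta$ is real for real $\lambda$, and for real $h$ the zeros of $\Delta-h$ come in conjugate pairs.

**Proposition 1.** Let $h$ be real and let $\lambda$ be continuous on $[V_1,V_2]\subset[\frac12,\infty)$ with $\Delta=h$ at $\lambda(V)$ for each $V$, $\operatorname{Im}\lambda(V_1)\ne0$, $\operatorname{Im}\lambda(V_2)=0$. Let $V^*$ be the smallest $V$ with $\operatorname{Im}\lambda(V)=0$. Then $\lambda^*=\lambda(V^*)$ is not a simple zero of $\Delta-h$ at $V=V^*$.

**Proof.** The minimum exists because $\operatorname{Im}\lambda$ is continuous, and $V^*>V_1$. Suppose that $\lambda^*$ is simple. By Hurwitz's theorem there is a disc centered at $\lambda^*$ that contains, for all $V$ near $V^*$, exactly one zero of $\Delta-h$. The disc is symmetric about the real line, so the conjugate of this zero is also a zero in the disc; hence the zero is real. But for $V<V^*$ close to $V^*$ the nonreal zero $\lambda(V)$ lies in the disc, a contradiction. $\square$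

So a return can occur only at a multiple zero, where two conjugate zeros collide. Multiple zeros do occur, as the one case computable by hand shows.

**The case $V=\frac12$.** Here $q=2e^{2ix}$. Put $\lambda=k^2$ and try $Y=\sum_{n\ge0}c_ne^{i(k+2n)x}$, $c_0=1$. Comparing coefficients gives $\big((k+2n)^2-k^2\big)c_n=-2c_{n-1}$, i.e. $4n(n+k)c_n=-2c_{n-1}$, so
$$c_n=\frac{(-1)^n}{2^n\,n!\,(k+1)\cdots(k+n)}\qquad(k\ne-1,-2,\dots),$$
and the series converges. It satisfies $MY=e^{i\pi k}Y$. If $k\notin\mathbb Z$ we may also use $-k$, so $M$ has the distinct eigenvalues $e^{\pm i\pi k}$ and $\Delta=2\cos\pi\sqrt\lambda$; by continuity this holds for all $\lambda$. The eigenvalues of $L_t(\frac12)$ are therefore $(2n+t)^2$, $n\in\mathbb Z$, all real. The antiperiodic ones $(2j+1)^2$, $j\ge0$, are all double, and so are the periodic ones $(2j)^2$, $j\ge1$.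

What happens at a double zero when $V>\frac12$?

## 2. The parameter $\tau=4V^2-1$ and the Mathieu equation

This section puts the equation into two forms: one that is real on a line, and one that is an imaginary Mathieu equation. Throughout, $\tau=4V^2-1$ and $s=\sqrt\tau$ for $\tau\ge0$; subscripts denote partial derivatives.

Let $V>\frac12$ and choose $c\in\mathbb C$ with $e^{2ic}=1-2V$. Put $x=iy+c$, $u(y)=Y(x)$. Then $e^{2ix}=(1-2V)e^{-2y}$ and $e^{-2ix}=e^{2y}/(1-2V)$, so $q=(1-4V^2)e^{-2y}+e^{2y}=-\tau e^{-2y}+e^{2y}$. Since $u''=-Y''$, the equation becomes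
$$u''=(\lambda+\tau e^{-2y}-e^{2y})\,u. \tag{2}$$
Since $x+\pi=i(y-i\pi)+c$, the shift is now $(Mu)(y)=u(y-i\pi)$. In particular $\Delta$ depends on $V$ only through $\tau$.

**Lemma 1.** (a) $\Delta(\lambda,\tau)$, defined from (2), is entire in $(\lambda,\tau)$, agrees with the discriminant of Section 1 for $V\ge\frac12$, is real for real $\lambda$ and $\tau\ge0$, and $\Delta(\lambda,0)=2\cos\pi\sqrt\lambda$.

(b) For $\tau>0$, $\Delta$ is the trace of the shift $x\mapsto x+\pi$ on solutions of
$$-Y''+2is\cos(2x)\,Y=\lambda Y. \tag{3}$$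

(c) Locally uniformly in $\tau\ge0$,
$$\Delta(\lambda,\tau)=2\cos\pi\sqrt\lambda+O\big(|\lambda|^{-1/2}e^{\pi|\operatorname{Im}\sqrt\lambda|}\big),\qquad|\lambda|\to\infty. \tag{4}$$

**Proof.** (a) The solutions $u_1,u_2$ of (2) with $u_1(0)=u_2'(0)=1$, $u_1'(0)=u_2(0)=0$ are entire in $(y,\lambda,\tau)$, and $\operatorname{tr}M=u_1(-i\pi)+u_2'(-i\pi)$. For $V>\frac12$ this is the discriminant of Section 1; both are continuous as $V\to\frac12$, so they agree at $V=\frac12$, $\tau=0$ too. The rest was shown in Section 1.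

(b) Put $x=\frac\pi4+i(y-\frac12\log s)$. Then $e^{2ix}=is\,e^{-2y}$, $e^{-2ix}=-is^{-1}e^{2y}$, so $2is\cos2x=is(ise^{-2y}-is^{-1}e^{2y})=-\tau e^{-2y}+e^{2y}$, and $y\mapsto y-i\pi$ is $x\mapsto x+\pi$.

(c) Let $k=\sqrt\lambda$, $\beta=|\operatorname{Im}k|$, $q=2is\cos2x$, $K=\int_0^\pi|q|\,dx\le2\pi s$. Let $y_1,y_2$ be the solutions of (3) with $y_1(0)=y_2'(0)=1$, $y_1'(0)=y_2(0)=0$. Variation of constants gives
$$y_1=\cos kx+\int_0^x\frac{\sin k(x-\xi)}kq\,y_1\,d\xi,\qquad y_2=\frac{\sin kx}k+\int_0^x\frac{\sin k(x-\xi)}kq\,y_2\,d\xi .$$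
Since $|\cos kx|,|\sin kx|\le e^{\beta x}$, the $n$-th iterate of the first equation is at most $e^{\beta x}(K/|k|)^n/n!$ on $[0,\pi]$, and for the second there is an extra factor $|k|^{-1}$. Hence
$$|y_1-\cos kx|\le e^{\beta x}(e^{K/|k|}-1),\qquad|y_2|\le|k|^{-1}e^{\beta x}e^{K/|k|}.$$
From $y_2'=\cos kx+\int_0^x\cos k(x-\xi)\,q\,y_2\,d\xi$ we get $|y_2'-\cos kx|\le e^{\beta x}\frac K{|k|}e^{K/|k|}$. Now add: $\Delta=y_1(\pi)+y_2'(\pi)$. For $\tau=0$ the formula is exact. $\square$

## 3. Two signs at a double zero, and the theorems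

Model a double zero at $(\lambda,\tau)=(0,0)$ by $\Delta-h=a\lambda^2+b\tau$ with real $a,b\ne0$. The zeros are $\pm\sqrt{-b\tau/a}$. If $a,b>0$ (a minimum of $\Delta$ moving up through the level $h$), the zeros are real for $\tau<0$ and nonreal for $\tau>0$: real eigenvalues are lost. If $a<0<b$ (a maximum moving up), nonreal zeros become real: a return. So the conjecture is about the signs of $\Delta_{\lambda\lambda}$ and $\Delta_\tau$ at real critical points of $\Delta(\cdot,\tau)$ whose critical value is a level $h=2\cos\pi t\in[-2,2]$.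

**Theorem A.** Let $\tau>0$, $\lambda\in\mathbb R$. Then $\Delta(\lambda,\tau)>-2$. If $\Delta_\lambda(\lambda,\tau)=0$ and $\Delta(\lambda,\tau)\le2$, then $\lambda>1$, $\Delta_{\lambda\lambda}(\lambda,\tau)>0$ and $\Delta_\tau(\lambda,\tau)>0$.

**Theorem 1 (irreversibility).** For every $t\in(-1,1]$ and $\frac12\le V_1<V_2$ there is no Bloch eigenvalue curve on $[V_1,V_2]$ with $\operatorname{Im}\lambda(V_1)\ne0$, $\operatorname{Im}\lambda(V_2)=0$.

Two further theorems complete the picture. The proof of Theorem 1 does not use them.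

**Theorem 2 (classification).** For $t=1$ there are no real eigenvalues when $V>\frac12$. For each $t\in[0,1)$ there are numbers $\frac12<V_0(t)<V_1(t)<\cdots\to\infty$ such that for $V>\frac12$ the real eigenvalues of $L_t(V)$ are exactly the following. For each $j\ge0$: two simple ones if $V<V_j(t)$ (tending to $(2j+t)^2$ and $(2j+2-t)^2$ as $V\to\frac12$); one double one if $V=V_j(t)$; none if $V>V_j(t)$. Eigenvalues attached to different $j$ are different. Each $V_j$ is continuous and strictly decreasing on $[0,1)$, with $V_j(t)\to\frac12$ as $t\to1$. The number of nonreal eigenvalues, counted with multiplicity, is exactly $2\,\#\{j:V_j(t)<V\}$. For $t\in(-1,0)$ replace $t$ by $|t|$.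

**Theorem 3 (sharpness of the range).** Theorem 1 holds for continuous solutions of $\Delta=h$ for every real $h\le2$. It fails for all $h>2$ close enough to $2$.

**Proof of Theorem 1, and of the first half of Theorem 3, from Theorem A.** Let $h\le2$ be real ($h=2\cos\pi t$ for Theorem 1), and let $\lambda(\cdot)$ be a continuous solution of $\Delta=h$ on $[V_1,V_2]$ with $\operatorname{Im}\lambda(V_1)\ne0=\operatorname{Im}\lambda(V_2)$. Define $V^*>V_1\ge\frac12$ and $\lambda^*$ as in Proposition 1, and $\tau^*=4V^{*2}-1>0$. By Proposition 1, $\Delta_\lambda(\lambda^*,\tau^*)=0$, and $\Delta(\lambda^*,\tau^*)=h\le2$. Theorem A gives $\Delta_{\lambda\lambda}>0$ and $\Delta_\tau>0$ at $(\lambda^*,\tau^*)$. So $\lambda^*$ is a double zero and a strict local minimum of $\Delta(\cdot,\tau^*)$ on $\mathbb R$.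

Choose $\epsilon>0$ such that $\lambda^*$ is the only zero of $\Delta(\cdot,\tau^*)-h$ in $|\lambda-\lambda^*|\le\epsilon$, and $0<\epsilon'<\epsilon$ with $\Delta(\lambda^*\pm\epsilon',\tau^*)>h$. For $\tau$ near $\tau^*$, exactly two zeros of $\Delta(\cdot,\tau)-h$, with multiplicity, lie in $|\lambda-\lambda^*|<\epsilon$ (Hurwitz), and still $\Delta(\lambda^*\pm\epsilon',\tau)>h$. If moreover $\tau<\tau^*$, then $\Delta(\lambda^*,\tau)<h$ because $\Delta_\tau>0$. By the intermediate value theorem there is a real zero in $(\lambda^*-\epsilon',\lambda^*)$ and another in $(\lambda^*,\lambda^*+\epsilon')$. These are both zeros in the disc, so the disc contains no nonreal zero. But $\lambda(V)$ is a nonreal zero in the disc for $V<V^*$ close to $V^*$, a contradiction. $\square$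

It remains to prove Theorem A, and then Theorem 2 and the second half of Theorem 3.

## 4. The gradient of $\Delta$ in Fourier coefficients

The natural first approach is to differentiate $\Delta$ in $\lambda$ and $\tau$ and to look at the two derivatives together. We carry it out, since it gives much that we need. Throughout, $\tau>0$ and we use the form (3) with $q=2is\cos2x$.

**Lemma 2.** For $\tau>0$ and every $\lambda$, $M\ne\pm I$.

**Proof.** If $M=I$, all solutions of (3) are $\pi$-periodic and entire. Write two independent ones as $\sum a_je^{2ijx}$, $\sum b_je^{2ijx}$; since they are entire, $a_j,b_j$ decay faster than any exponential (shift the contour in the integral for the coefficient). The equation says $(\lambda-4j^2)a_j=is(a_{j-1}+a_{j+1})$, and the same for $b$. With $c_j=(\lambda-4j^2)/(is)$ we have $a_{j+1}=c_ja_j-a_{j-1}$, so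
$$a_jb_{j+1}-a_{j+1}b_j=a_j(c_jb_j-b_{j-1})-(c_ja_j-a_{j-1})b_j=a_{j-1}b_j-a_jb_{j-1}.$$
This quantity is thus independent of $j$, and it tends to $0$; so it is $0$. Then $(a_0,a_1)$ and $(b_0,b_1)$ are proportional, and by the recurrence, used in both directions, so are the sequences: the two solutions are dependent, a contradiction. If $M=-I$, use the exponentials $e^{i(2j+1)x}$ and $\lambda-(2j+1)^2$ in the same way. $\square$

**Step 1: the variation of $\Delta$.** We express $\Delta_\lambda$ and $\Delta_s$ by one function. Let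
$$\Phi'=\mathcal A\Phi,\qquad\Phi(0)=I,\qquad\mathcal A=\begin{pmatrix}0&1\\q-\lambda&0\end{pmatrix},$$
and let $M_x=\Phi(x+\pi)\Phi(x)^{-1}=\Phi(x)\Phi(\pi)\Phi(x)^{-1}$ be the monodromy matrix based at $x$. For a parameter $\rho$, variation of constants gives $\partial_\rho\Phi(\pi)=\int_0^\pi\Phi(\pi)\Phi(x)^{-1}\mathcal A_\rho\Phi(x)\,dx$. Taking the trace, with $S(x)=(M_x)_{12}$,
$$\Delta_\rho=\int_0^\pi\operatorname{tr}(M_x\mathcal A_\rho)\,dx=\int_0^\pi(q-\lambda)_\rho\,S\,dx. \tag{5}$$

**Step 2: an equation for $S$.** Write $Q=q-\lambda$, $M_x=\begin{pmatrix}a&S\\c&d\end{pmatrix}$. From $M_x'=\mathcal AM_x-M_x\mathcal A$ we read off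
$$a'=c-QS,\quad S'=d-a,\quad c'=Q(a-d),\quad d'=QS-c.$$
Hence $S''=2QS-2c$, and $S'''=2Q'S+2QS'-2Q(a-d)=4(q-\lambda)S'+2q'S$. If $S\equiv0$, then $a=d$ and $c=0$, and $\det M_x=1$ gives $M_x=\pm I$, against Lemma 2. So $S\not\equiv0$.

**Step 3: Fourier coefficients.** $S$ is entire and $\pi$-periodic, so $S=\sum_jg_je^{2ijx}$ with $g_j$ decaying faster than any exponential. With $q=is(e^{2ix}+e^{-2ix})$, $q'=-2s(e^{2ix}-e^{-2ix})$, the coefficient of $e^{2ijx}$ in the equation for $S$ is
$$-8ij^3g_j=-8s\big[(j-1)g_{j-1}+(j+1)g_{j+1}\big]-8i\lambda jg_j-4s\big[g_{j-1}-g_{j+1}\big],$$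
that is, $j(\lambda-j^2)g_j=is[(j-\frac12)g_{j-1}+(j+\frac12)g_{j+1}]$. Put $g_j=i^j\gamma_j$:
$$j(\lambda-j^2)\gamma_j=s\big[(j-\tfrac12)\gamma_{j-1}-(j+\tfrac12)\gamma_{j+1}\big],\qquad j\in\mathbb Z. \tag{6}$$
For $j=0$ this says $\gamma_{-1}=-\gamma_1$, i.e. $g_{-1}=g_1$. Now (5) with $(q-\lambda)_\lambda=-1$ and $(q-\lambda)_s=i(e^{2ix}+e^{-2ix})$ gives
$$\Delta_\lambda=-\pi\gamma_0,\qquad\Delta_s=i\pi(g_1+g_{-1})=2\pi ig_1=-2\pi\gamma_1. \tag{7}$$

**Lemma 3.** Let $\lambda$ be real, $\tau>0$, $\Delta_\lambda(\lambda,\tau)=0$. Then $\Delta_\tau\ne0$ and $\lambda>1$. Moreover for every $\Lambda>1$ there is $\tau_*(\Lambda)$ such that $\Delta_\lambda(\lambda,\tau)\ne0$ whenever $1<\lambda\le\Lambda$ and $\tau>\tau_*(\Lambda)$.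

**Proof.** *First claim.* By (7), $\gamma_0=0$. If also $\gamma_1=0$, then $\gamma_{-1}=0$. For $j\ge1$, (6) determines $\gamma_{j+1}$ from $\gamma_j,\gamma_{j-1}$ (the factor $j+\frac12$ is nonzero), and for $j\le-1$ it determines $\gamma_{j-1}$ from $\gamma_j,\gamma_{j+1}$ (the factor $j-\frac12$ is nonzero). So all $\gamma_j=0$ and $S\equiv0$, a contradiction. Hence $\gamma_1\ne0$, and $\Delta_\tau=\Delta_s/(2s)\ne0$.

*Second claim.* Since (6) is homogeneous we may rescale so that $\gamma_1=1$; with $\gamma_0=0$, (6) shows that all $\gamma_j$, $j\ge1$, are real. Multiply (6) by $\gamma_j$ and sum over $1\le j\le m$. The right side telescopes, and letting $m\to\infty$ kills it: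
$$\sum_{j=1}^mj(\lambda-j^2)\gamma_j^2=-s(m+\tfrac12)\gamma_m\gamma_{m+1},\qquad\sum_{j=1}^\infty j(\lambda-j^2)\gamma_j^2=0. \tag{8}$$
If $\lambda<1$, all terms of the last sum are $\le0$ and the first is $<0$: impossible. If $\lambda=1$, then $\gamma_j=0$ for $j\ge2$, and (6) with $j=2$ reads $0=\frac32s\gamma_1$: impossible. So $\lambda>1$.

*Third claim.* Suppose that $1<\lambda\le\Lambda$, $\Delta_\lambda=0$, and normalize $\gamma_1=1$. If $m\ge\sqrt\Lambda$, then (8) gives
$$\sum_{j\le m}j(\lambda-j^2)\gamma_j^2=-\sum_{j>m}j(\lambda-j^2)\gamma_j^2\ge0.$$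
On the other hand $(j+\frac12)\gamma_{j+1}=(j-\frac12)\gamma_{j-1}-s^{-1}j(\lambda-j^2)\gamma_j$ with $\gamma_0=0$, $\gamma_1=1$. So as $s\to\infty$, for each fixed $j$ and uniformly in $\lambda\in[1,\Lambda]$, $\gamma_j$ tends to $\gamma_j^\infty$, where $\gamma_1^\infty=1$, $\gamma_{2i}^\infty=0$, $\gamma^\infty_{2i+1}=\frac{4i-1}{4i+1}\gamma^\infty_{2i-1}$. Since
$$(4i-1)^2(2i+1)-(4i+1)^2(2i-1)=(32i^3-6i+1)-(32i^3-6i-1)=2>0,$$
we have $\big(\frac{4i-1}{4i+1}\big)^2>\frac{2i-1}{2i+1}$, so $j(\gamma_j^\infty)^2$ increases along odd $j$ and is $\ge1$. Hence $\sum_{j\text{ odd},\,j\le m}j(\Lambda-j^2)(\gamma_j^\infty)^2\to-\infty$ as $m\to\infty$. Fix $m\ge\sqrt\Lambda$ for which it is negative. For all large $s$ and all $\lambda\in(1,\Lambda]$, the $\gamma_j$ defined by the recurrence satisfy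
$$\sum_{j\le m}j(\lambda-j^2)\gamma_j^2\le\sum_{j\le m}j(\Lambda-j^2)\gamma_j^2<0.$$
This contradicts the previous display, so for large $s$ there is no critical point in $(1,\Lambda]$. $\square$

**Where this approach stops.** Lemma 3 says $\Delta_\tau\ne0$ at critical points, but not its sign. The relations (6) and (8) are homogeneous, and they do not distinguish $S$ from $-S$, while $\Delta_\tau=-\pi\gamma_1/s$ changes sign with $S$. One might hope to get the sign at $\tau=0$ by perturbation and to follow it. Let $k=\sqrt\lambda$, $\lambda\ne1$. At $s=0$ the matrix $M_x$ does not depend on $x$ and $S=\frac{\sin\pi k}k$. So as $s\to0$, by continuity, $\gamma_0\to\frac{\sin\pi k}k$ and $\gamma_2\to0$, and (6) with $j=1$ gives $\gamma_1/s\to\frac{\gamma_0}{2(\lambda-1)}$. Therefore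
$$\Delta_\tau(\lambda,0)=\lim_{s\to0}\frac{\Delta_s}{2s}=-\frac{\pi\sin\pi k}{2k(\lambda-1)}, \tag{9}$$
and by continuity $\Delta_\tau(1,0)=\frac{\pi^2}4$. At $\tau=0$ the minima of $\Delta=2\cos\pi\sqrt\lambda$ over $\lambda>0$ are at $(2j+1)^2$. At $\lambda=1$ the sign is right, but at $9,25,49,\dots$ the right side of (9) vanishes: the first order decides only the lowest minimum. Moreover nothing so far gives $\Delta_{\lambda\lambda}>0$, which we would need in order to follow a critical point at all.

The way past this has two parts. First we find a formula for $\Delta$ on the real line from which $\Delta_{\lambda\lambda}>0$ below level $2$ can be read off. Then the sign of $\Delta_\tau$ will follow indirectly: a minimum with $\Delta_\tau<0$ would keep falling as $\tau$ grows, would therefore stay below level $2$ and survive for all larger $\tau$, and would be trapped in a bounded interval of $\lambda$. The last claim of Lemma 3 forbids that.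

## 5. The solution that decays at $-\infty$

For real $\lambda$ and $\tau>0$, equation (2) is a real equation on the real $y$-axis. It has a barrier $\tau e^{-2y}$ at $-\infty$ and oscillates at $+\infty$, so it is a scattering problem. We build the solution that decays at $-\infty$, with bounds uniform enough to be used for complex $y$ and $\tau$. From here on $x$ denotes $\operatorname{Re}y$.

For $\tau\in\mathbb C\setminus(-\infty,0]$ put, with principal branches,
$$X(y)=\sqrt\tau\,e^{-y},\qquad p(y)=\tau^{-1/4}e^{y/2}e^{-X(y)}.$$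
Since $X'=-X$, we get $p'=(\frac12+X)p$ and $p''=\big((\frac12+X)^2-X\big)p=(\frac14+\tau e^{-2y})p$. So $p$ solves exactly the model equation with the barrier alone, and (2) differs from it by the coefficient
$$\varepsilon(y)=\lambda-\tfrac14-e^{2y}.$$
Put also $\kappa(x)=|\tau|^{-1/2}\big[(|\lambda|+\tfrac14)e^x+\tfrac13e^{3x}\big]$, so that $\kappa'(x)=|\tau|^{-1/2}e^x(|\lambda|+\frac14+e^{2x})$ and $\kappa(-\infty)=0$.

**Lemma 4.** Equation (2) has a solution $\varphi(y;\lambda,\tau)$, analytic on $\mathbb C^2\times(\mathbb C\setminus(-\infty,0])$, such that $f=\varphi/p$ (analytic on the same set) satisfies, for $|\operatorname{Im}y-\frac12\arg\tau|\le\frac\pi2$ and $x=\operatorname{Re}y$,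
$$|f|\le e^{\kappa(x)},\qquad|f-1|\le e^{\kappa(x)}-1,\qquad|f'|\le|\tau|^{1/2}e^{-x}\kappa(x)e^{\kappa(x)}. \tag{10}$$
For real $\lambda$ and $\tau>0$, $\varphi$ is real on $\mathbb R$.

**Proof.** *The integral equation.* Let $D$ be the open set of $(y,\lambda,\tau)$ with $|\operatorname{Im}y-\frac12\arg\tau|<\frac\pi2$. On $D$ consider
$$f(y)=1+\frac1{2\sqrt\tau}\int_0^\infty e^{y-t}\big[1-e^{2X(y)-2X(y-t)}\big]\varepsilon(y-t)f(y-t)\,dt. \tag{11}$$
The ray $y-t$ stays in the same slice of $D$. There $\arg X=\frac12\arg\tau-\operatorname{Im}y$, so $\operatorname{Re}X>0$, and since $X(y-t)=e^tX(y)$, $\operatorname{Re}(X(y)-X(y-t))=(1-e^t)\operatorname{Re}X(y)\le0$. So the bracket is at most $2$ in modulus, and the factor of $f(y-t)$, including $\frac1{2\sqrt\tau}$, is at most $|\tau|^{-1/2}e^{x-t}(|\lambda|+\frac14+e^{2(x-t)})=\kappa'(x-t)$.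

*Iteration.* Let $h_0=1$ and let $h_n$ be the image of $h_{n-1}$ under the integral operator in (11). By induction
$$|h_n(y)|\le\int_{-\infty}^x\kappa'(\xi)\frac{\kappa(\xi)^{n-1}}{(n-1)!}\,d\xi=\frac{\kappa(x)^n}{n!}.$$
The integrals converge absolutely and locally uniformly (the integrands are $O(e^{-t})$ locally uniformly), so each $h_n$ is analytic on $D$, and so is $f=\sum h_n$. It solves (11), and the first two bounds in (10) hold on $D$.

*The differential equation.* We have $(e^{2X})'=-2\sqrt\tau e^{-y}e^{2X}=-2p^{-2}$. So in terms of $y'=y-t$ the kernel of (11) equals $p(y')^2\varepsilon(y')\int_{y'}^yp^{-2}$. Differentiate along the horizontal direction; the boundary term vanishes and the differentiated integrand is dominated as below: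
$$f'(y)=p(y)^{-2}\int_{-\infty}^yp^2\varepsilon f\,dy'=\int_{-\infty}^ye^{y'-y}e^{2X(y)-2X(y')}\varepsilon f\,dy'.$$
As $|e^{2X(y)-2X(y')}|\le1$ and $|f|\le e^{\kappa(x)}$ on the ray, $|f'|\le e^{-x}|\tau|^{1/2}\int_{-\infty}^x\kappa'(\xi)e^{\kappa(x)}d\xi$, the third bound. Also $(p^2f')'=p^2\varepsilon f$. Since $(p^2f')'=p(pf''+2p'f')=p\big((pf)''-p''f\big)$, this says $(pf)''=(\frac14+\tau e^{-2y}+\varepsilon)pf$, which is (2) for $\varphi=pf$.

*Extension.* Given $\tau_0$, take $y_0$ with $\operatorname{Im}y_0=\frac12\arg\tau_0$. For $\tau$ near $\tau_0$ the data $\varphi(y_0),\varphi'(y_0)$ are analytic in $(\lambda,\tau)$, so the solution of (2) with these data is analytic in $(\lambda,\tau)$ and entire in $y$. For fixed $(\lambda,\tau)$ the slice of $D$ is a strip, hence connected, so this solution extends $\varphi$ uniquely. Since $p$ has no zeros, $f=\varphi/p$ is analytic on the full set, and (10) extends to the closed region by continuity. For real $\lambda$, $\tau>0$ and real $y$ all $h_n$ and $p$ are real.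 $\square$

For real $\lambda$ and $\tau>0$ we therefore have $\overline{\varphi(y)}=\varphi(\bar y)$ for all complex $y$.

**Lemma 5.** For $\tau>0$ and $\varphi_1=M\varphi$, $W(\varphi,\varphi_1)=2i$.

**Proof.** The Wronskian is constant, so we compute it along $y=x+\frac{i\pi}2$, $x\to-\infty$. Both $y$ and $y-i\pi$ lie in the closed region of (10). So $f\to1$ there, and $|f'|\le\big[|\lambda|+\frac14+\frac13e^{2x}\big]e^{\kappa}$ is bounded, while $|X|=\sqrt\tau e^{-x}\to\infty$. Since $\varphi'=p[(\frac12+X)f+f']$ and $X(y-i\pi)=-X(y)$,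
$$\varphi=p(y)(1+o(1)),\quad\varphi'=p(y)X(y)(1+o(1)),\quad\varphi_1=p(y-i\pi)(1+o(1)),\quad\varphi_1'=-p(y-i\pi)X(y)(1+o(1)).$$
Here $p(y)p(y-i\pi)=\tau^{-1/2}e^{y-i\pi/2}=\tau^{-1/2}e^x$ and $X(y)=-i\sqrt\tau e^{-x}$. So $W(\varphi,\varphi_1)=-2X(y)\tau^{-1/2}e^x(1+o(1))\to2i$. $\square$

## 6. The formula $\Delta=2\cos2\vartheta+4/r^2$

We now express $\Delta$ through one nonvanishing function. Equation (2) is invariant under $y\mapsto Y=\pm\frac{i\pi}2+\frac12\log\tau-y$: indeed $\tau e^{-2Y}=-e^{2y}$ and $e^{2Y}=-\tau e^{-2y}$. So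
$$\chi(y)=\varphi(\tfrac{i\pi}2+\tfrac12\log\tau-y),\qquad\tilde\chi(y)=\varphi(-\tfrac{i\pi}2+\tfrac12\log\tau-y)$$
are solutions (they are the waves at $+\infty$), and $(M\tilde\chi)(y)=\tilde\chi(y-i\pi)=\chi(y)$. With $Y=\frac{i\pi}2+\frac12\log\tau-y$ we have $\chi(y)=\varphi(Y)$, $\tilde\chi(y)=\varphi_1(Y)$, and $dY/dy=-1$; hence for $\tau>0$, $W(\tilde\chi,\chi)=-W(\varphi_1,\varphi)=2i$. Define
$$A(\lambda,\tau)=W(\varphi,\chi),\qquad B(\lambda,\tau)=W(\varphi,\tilde\chi).$$
For real $\lambda$ and $\tau>0$, $\tilde\chi=\bar\chi$ on $\mathbb R$, so $B=\bar A$. At the fixed point $y_*=\frac{i\pi}4+\frac14\log\tau$ of the first symmetry $\chi=\varphi$ and $\chi'=-\varphi'$, so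
$$A=-2\varphi(y_*)\varphi'(y_*), \tag{12}$$
which is analytic in $(\lambda,\tau)$ and entire in $\lambda$.

**Lemma 6.** For $\tau>0$, $AB\Delta=A^2+B^2+4$. For real $\lambda$ and $\tau>0$, $A\ne0$, and with $A=re^{i\vartheta}$, $r>0$,
$$\Delta=2\cos2\vartheta+\frac4{r^2},\qquad\text{so}\qquad\Delta>-2. \tag{13}$$

**Proof.** Put $w=2i=W(\varphi,\varphi_1)$; so $\varphi,\varphi_1$ is a basis. Write $\tilde\chi=a\varphi+b\varphi_1$. By Cayley–Hamilton $M\varphi_1=M^2\varphi=\Delta\varphi_1-\varphi$, so $\chi=M\tilde\chi=-b\varphi+(a+b\Delta)\varphi_1$. Therefore $B=bw$, $A=(a+b\Delta)w$, and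
$$w=W(\tilde\chi,\chi)=w\big[a(a+b\Delta)+b^2\big].$$
Insert $b=B/w$, $a+b\Delta=A/w$, $a=(A-B\Delta)/w$ and multiply by $w$: $A^2-AB\Delta+B^2=w^2=-4$. For real $\lambda$, if $A=0$, then $B=\bar A=0$ and $0=4$, absurd. Divide by $AB=r^2$. $\square$

This proves the first claim of Theorem A. Since $\mathbb R\times(0,\infty)$ is simply connected and $A$ is real analytic and nonvanishing there, we may choose $\vartheta$ real analytic on it; it is unique up to a constant in $2\pi\mathbb Z$.

## 7. Zeros of $A$ and monotonicity in $\lambda$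

We need to know how $\vartheta$ and $r$ depend on $\lambda$. The zeros of $A$ tell. Recall that an entire function $F$ has order $\le\rho$ if $|F(\lambda)|\le\exp(|\lambda|^{\rho+\eta})$ for each $\eta>0$ and all large $|\lambda|$; $F'$ then also has order $\le\rho$. Hadamard's theorem for order $<1$ says: if $F(0)\ne0$, then $F(\lambda)=F(0)\prod(1-\lambda/z_n)$ with $\sum|z_n|^{-1}<\infty$; in particular finitely many zeros means a polynomial. Example: $\cos\pi\sqrt\lambda$ has order $\frac12$ and zeros $(n-\frac12)^2$, $n\ge1$.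

**Lemma 7.** Fix $\tau>0$; $'$ denotes $\partial_\lambda$ on $A$.

(a) $A(\cdot,\tau)$ has order $\le\frac12$ and is not a polynomial.

(b) All its zeros satisfy $\operatorname{Re}z<0$, $\operatorname{Im}z>0$.

(c) For real $\lambda$: $\vartheta_\lambda>0$ and $\operatorname{Im}(A''/A')>0$. For $\lambda\ge0$: $r_\lambda>0$.

**Proof.** (a) *Growth.* Work on the line $y=x+\frac{i\pi}4$, where (10) holds and $\operatorname{Re}X\ge0$. Let $|\lambda|$ be large and $x_\lambda=-\frac12\log|\lambda|$. There $\kappa(x_\lambda)\le C|\lambda|^{1/2}$, $|X|=\sqrt\tau|\lambda|^{1/2}$, $|p|\le\tau^{-1/4}$; so from $\varphi=pf$, $\varphi'=p[(\frac12+X)f+f']$ and (10), $|\varphi|+|\varphi'|\le e^{C|\lambda|^{1/2}}$ at $x_\lambda$ with a larger $C$. Now go from $x_\lambda$ to $x_*=\frac14\log\tau$ with $N=|\varphi'|^2+|\lambda||\varphi|^2$. On this interval $e^{-2x}\le|\lambda|$, so the coefficient in (2) is at most $C|\lambda|$ in modulus (again enlarging $C$), and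
$$N'=2\operatorname{Re}(\varphi''\bar\varphi'+|\lambda|\varphi'\bar\varphi)\le2(C+1)|\lambda||\varphi||\varphi'|\le(C+1)|\lambda|^{1/2}N.$$
The interval has length $\frac12\log|\lambda|+O(1)$. By (12), $|A|\le2|\varphi\varphi'|(y_*)\le|\lambda|^{-1/2}N(y_*)\le\exp(C|\lambda|^{1/2}\log|\lambda|)$ with a new $C$. So the order is $\le\frac12$.

*Not a polynomial.* If $A$ were a polynomial, then $B=\bar A$ would be a polynomial on $\mathbb R$ and $\Delta=(A^2+B^2+4)/(AB)$ a rational function there. By (4), $\Delta\to+\infty$ as $\lambda\to-\infty$, where $2\cos\pi\sqrt\lambda=2\cosh\pi\sqrt{|\lambda|}$, while $\Delta$ is bounded as $\lambda\to+\infty$. A rational function cannot do both.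

(b) Let $A(\lambda)=0$, $v(x)=\varphi(x+\frac{i\pi}4)$, $x_*=\frac14\log\tau$. By (12), $v(x_*)v'(x_*)=0$. Equation (2) reads $v''=(\lambda-i\tau e^{-2x}-ie^{2x})v$. Since $|p|=\tau^{-1/4}e^{x/2}\exp(-\sqrt{\tau/2}\,e^{-x})$ on this line, (10) shows that $v,v'$ decay superexponentially at $-\infty$. Multiply by $\bar v$ and integrate over $(-\infty,x_*)$; the boundary terms $v'\bar v$ vanish at both ends:
$$\lambda\int|v|^2dx-i\int(\tau e^{-2x}+e^{2x})|v|^2dx=-\int|v'|^2dx.$$
Here $v\not\equiv0$, and $v'\not\equiv0$ since a nonzero constant does not decay. Real and imaginary parts give $\operatorname{Re}\lambda<0$ and $\operatorname{Im}\lambda>0$.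

(c) By (b), $A(0)\ne0$. By (a) and Hadamard's theorem $A$ has infinitely many zeros $z_n$, $\sum|z_n|^{-1}<\infty$, and $A'/A=\sum(\lambda-z_n)^{-1}$. For real $\lambda$,
$$\vartheta_\lambda=\operatorname{Im}\frac{A'}A=\sum\frac{\operatorname{Im}z_n}{|\lambda-z_n|^2}>0,\qquad\frac{r_\lambda}r=\operatorname{Re}\frac{A'}A=\sum\frac{\lambda-\operatorname{Re}z_n}{|\lambda-z_n|^2},$$
and the last sum is $>0$ for $\lambda\ge0$. If $\operatorname{Im}\zeta\le0$, then $A(\zeta)\ne0$ and $\operatorname{Im}(A'/A)(\zeta)=\sum\operatorname{Im}(z_n-\zeta)/|\zeta-z_n|^2>0$, so $A'(\zeta)\ne0$. Thus all zeros $\zeta_n$ of $A'$ lie in the open upper half-plane. $A'$ has order $\le\frac12$ and is not a polynomial, so it has infinitely many zeros, and the same computation gives $\operatorname{Im}(A''/A')=\sum\operatorname{Im}\zeta_n/|\lambda-\zeta_n|^2>0$ on $\mathbb R$. $\square$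

## 8. The phase grows without bound in $\lambda$ and increases in $\tau$

This section supplies the trap: points where $\vartheta$ takes a fixed value move to the left as $\tau$ grows.

**Lemma 8.** For fixed $\tau>0$, $\vartheta(\lambda,\tau)\to\infty$ as $\lambda\to+\infty$. On $\mathbb R\times(0,\infty)$, $\vartheta_\tau>0$; more precisely $r^2\vartheta_\tau=\int_{\mathbb R}e^{-2y}\varphi^2\,dy$.

**Proof.** *First claim.* If the increasing function $\vartheta(\cdot,\tau)$ were bounded above, it would converge. Since $r$ increases on $[0,\infty)$, $4/r^2$ converges too, so $\Delta$ would converge as $\lambda\to+\infty$. But by (4) $\Delta=2\cos\pi\sqrt\lambda+o(1)$, which does not converge.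

*Second claim, behavior at $+\infty$.* Fix real $\lambda$. At every real $y$,
$$A_\tau=W(\varphi_\tau,\chi)+W(\varphi,\chi_\tau).$$
We show that the second term tends to $0$ as $y\to+\infty$. Let $\tau$ be complex near a positive value, $y$ real, $Y=\frac{i\pi}2+\frac12\log\tau-y$. Then $\operatorname{Im}Y-\frac12\arg\tau=\frac\pi2$, so (10) applies at $Y$. Moreover $X(Y)=-ie^y$ and $p(Y)=e^{i\pi/4}e^{-y/2}e^{ie^y}=:P(y)$ does not depend on $\tau$. So $\chi=PF$ with $F(y,\tau)=f(Y;\lambda,\tau)$ analytic in $\tau$. As $\operatorname{Re}Y=\frac12\log|\tau|-y$, we have $\kappa(\operatorname{Re}Y)=O(e^{-y})$ and $|\tau|^{1/2}e^{-\operatorname{Re}Y}=e^y$. So (10) gives, as $y\to+\infty$ and locally uniformly in $\tau$, $F-1=O(e^{-y})$ and $F_y=-f'(Y)=O(1)$; by Cauchy's estimates in $\tau$, $F_\tau=O(e^{-y})$ and $F_{y\tau}=O(1)$. Since $P=O(e^{-y/2})$ and $P'=(-\frac12+ie^y)P=O(e^{y/2})$,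
$$\chi=O(e^{-y/2}),\quad\chi'=O(e^{y/2}),\quad\chi_\tau=PF_\tau=O(e^{-3y/2}),\quad\chi_\tau'=P'F_\tau+PF_{y\tau}=O(e^{-y/2}).$$
For real $\tau>0$, $\chi$ and $\bar\chi$ are independent on $\mathbb R$, as $W(\bar\chi,\chi)=2i$, and $\varphi$ is real, so $\varphi=c\chi+\bar c\bar\chi$ with a constant $c$. Thus $\varphi=O(e^{-y/2})$, $\varphi'=O(e^{y/2})$, and $W(\varphi,\chi_\tau)=O(e^{-y})\to0$. Hence $A_\tau=\lim_{y\to+\infty}W(\varphi_\tau,\chi)$.

*The imaginary part.* We have $A=W(\varphi,\chi)=\bar cW(\bar\chi,\chi)=2i\bar c$, so $\bar A\chi=-2ic\chi$, whose imaginary part is $-2\operatorname{Re}(c\chi)=-\varphi$. From $A=re^{i\vartheta}$, $\operatorname{Im}(\bar AA_\tau)=r^2\vartheta_\tau$. As $\varphi_\tau$ is real,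
$$r^2\vartheta_\tau=\lim_{y\to+\infty}W(\varphi_\tau,-\varphi)=\lim_{y\to+\infty}W(\varphi,\varphi_\tau).$$

*Integration.* Differentiating (2) in $\tau$, $\varphi_\tau''=(\lambda+\tau e^{-2y}-e^{2y})\varphi_\tau+e^{-2y}\varphi$, so $W(\varphi,\varphi_\tau)'=e^{-2y}\varphi^2$. As $y\to-\infty$, $W(\varphi,\varphi_\tau)\to0$: by (10) $f$ and $f'$ are bounded there locally uniformly in complex $\tau$ near the given value, so $f_\tau$ and $f'_\tau$ are bounded by Cauchy; also $p_\tau=-\frac1{4\tau}(1+2X)p$, and $p$ decays superexponentially, so it beats all powers of $e^{-y}$. Therefore $r^2\vartheta_\tau=\int_{\mathbb R}e^{-2y}\varphi^2dy>0$. $\square$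

## 9. Convexity at critical points below level 2

Put $\omega=2/r$, so that $\Delta=2\cos2\vartheta+\omega^2$. For fixed $\tau$, use $\vartheta$ as the parameter on the $\lambda$-axis (allowed since $\vartheta_\lambda>0$), and write dots for $d/d\vartheta$. The next lemma converts the information on $A''/A'$ into a differential inequality for the amplitude.

**Lemma 9.** $\ddot\omega+\omega>0$.

**Proof.** From $A=2e^{i\vartheta}/\omega$,
$$\dot A=2e^{i\vartheta}\Big(-\frac{\dot\omega}{\omega^2}+\frac i\omega\Big),\qquad\ddot A=2e^{i\vartheta}\Big(-\frac1\omega-\frac{\ddot\omega}{\omega^2}+\frac{2\dot\omega^2}{\omega^3}-\frac{2i\dot\omega}{\omega^2}\Big).$$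
Hence
$$\operatorname{Im}(\overline{\dot A}\ddot A)=4\Big[\frac{2\dot\omega^2}{\omega^4}-\frac1\omega\Big(-\frac1\omega-\frac{\ddot\omega}{\omega^2}+\frac{2\dot\omega^2}{\omega^3}\Big)\Big]=\frac{4(\omega+\ddot\omega)}{\omega^3}.$$
Since $A'=\vartheta_\lambda\dot A$ and $A''=\vartheta_\lambda^2\ddot A+\vartheta_{\lambda\lambda}\dot A$, we have $A''/A'=\vartheta_\lambda\ddot A/\dot A+\vartheta_{\lambda\lambda}/\vartheta_\lambda$, so $\operatorname{Im}(A''/A')=\vartheta_\lambda\operatorname{Im}(\overline{\dot A}\ddot A)/|\dot A|^2$. The left side is positive by Lemma 7(c). $\square$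

The borderline of this inequality shows why level $2$ matters: the function $\omega=2\sin\vartheta$ on $(0,\pi)$ satisfies $\ddot\omega+\omega=0$, and for it $2\cos2\vartheta+\omega^2=2$ identically.

**Lemma 10.** If $\lambda$ is real, $\tau>0$, $\Delta_\lambda=0$ and $\Delta\le2$, then $\Delta_{\lambda\lambda}>0$.

**Proof.** $\dot\Delta=-4\sin2\vartheta+2\omega\dot\omega=0$ gives $\omega\dot\omega=2\sin2\vartheta$. By Lemma 9,
$$\ddot\Delta=-8\cos2\vartheta+2\dot\omega^2+2\omega\ddot\omega>-8\cos2\vartheta+\frac{8\sin^22\vartheta}{\omega^2}-2\omega^2.$$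
The right side is nonincreasing as a function of $\omega^2$, and $0<\omega^2=\Delta-2\cos2\vartheta\le2-2\cos2\vartheta=4\sin^2\vartheta$. At $\omega^2=4\sin^2\vartheta$ it equals $-8\cos2\vartheta+8\cos^2\vartheta-8\sin^2\vartheta=0$. So $\ddot\Delta>0$, and since $\dot\Delta=0$, $\Delta_{\lambda\lambda}=\ddot\Delta\,\vartheta_\lambda^2>0$. $\square$

## 10. A falling minimum would be trapped

**Proof of Theorem A.** By (13) and Lemmas 3 and 10 only $\Delta_\tau>0$ remains, and $\Delta_\tau\ne0$ by Lemma 3. Suppose that $\Delta_\tau(\lambda_0,\tau_0)<0$ at a real critical point with $\Delta\le2$, $\tau_0>0$. Call a continuous function $\lambda_c$ on $[\tau_0,T)$ *admissible* if $\lambda_c(\tau_0)=\lambda_0$ and at all points $(\lambda_c(\tau),\tau)$ we have $\Delta_\lambda=0$, $\Delta\le2$, $\Delta_\tau<0$. We show that one exists with $T=\infty$ and is bounded.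

**Step 1: existence for $T$ near $\tau_0$.** Since $\Delta_{\lambda\lambda}\ne0$ by Lemma 10, the implicit function theorem shows that the zeros of $\Delta_\lambda$ near $(\lambda_0,\tau_0)$ form a smooth graph $\lambda_c(\tau)$. Near $\tau_0$, $\Delta_\tau<0$ on it, and $\frac d{d\tau}\Delta(\lambda_c(\tau),\tau)=\Delta_\tau<0$ because $\Delta_\lambda=0$; so $\Delta\le2$ to the right of $\tau_0$.

**Step 2: uniqueness.** On a common interval, the set where two admissible functions agree contains $\tau_0$, is closed, and is open because near each of their points the zeros of $\Delta_\lambda$ form a graph. So they agree, and there is a maximal admissible $\lambda_c$ on some $[\tau_0,\tau^*)$, $\tau^*\le\infty$.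

**Step 3: bounds.** By Lemma 3, $\lambda_c>1$. Where $\vartheta\in\pi\mathbb Z$, (13) gives $\Delta=2+4/r^2>2$. So $\vartheta(\lambda_c(\tau),\tau)$, being continuous, stays in one interval $(m\pi,(m+1)\pi)$. By Lemma 8 there is $\Lambda>\lambda_0$ with $\vartheta(\Lambda,\tau_0)=(m+1)\pi$. If $\lambda_c(\tau)\ge\Lambda$ for some $\tau$, then $\vartheta_\lambda>0$ and $\vartheta_\tau>0$ give $\vartheta(\lambda_c(\tau),\tau)\ge\vartheta(\Lambda,\tau)\ge\vartheta(\Lambda,\tau_0)=(m+1)\pi$, a contradiction. So $1<\lambda_c<\Lambda$.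

**Step 4: $\tau^*=\infty$.** Suppose $\tau^*<\infty$. By Step 3 there are $\tau_n\uparrow\tau^*$ with $\lambda_c(\tau_n)\to\lambda^*$. At $(\lambda^*,\tau^*)$ we have $\Delta_\lambda=0$, $\Delta\le2$, $\Delta_\tau\le0$; so $\Delta_{\lambda\lambda}>0$ by Lemma 10 and $\Delta_\tau<0$ by Lemma 3. Hence in some box around $(\lambda^*,\tau^*)$ the zeros of $\Delta_\lambda$ form a graph $\mu(\tau)$, and we take the box so small that $\Delta_\tau<0$ on the graph. For some $n$, $\tau_n$ lies in the range of the box and $\lambda_c(\tau_n)=\mu(\tau_n)$. On $[\tau_n,\tau^*)$ the set where $\lambda_c=\mu$ is nonempty, closed, and open by local uniqueness at points of $\lambda_c$; so $\lambda_c=\mu$ there. Extend $\lambda_c$ by $\mu$ to a right neighborhood of $\tau^*$. There $\Delta_\lambda=0$ and $\Delta_\tau<0$, and $\Delta$ decreases along the curve from a value $\le2$, so $\Delta\le2$. The extension is admissible, against maximality.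

**Step 5: contradiction.** So for all $\tau\ge\tau_0$ there is a real critical point of $\Delta(\cdot,\tau)$ in $(1,\Lambda)$. The last claim of Lemma 3 excludes this for $\tau>\tau_*(\Lambda)$. Hence $\Delta_\tau>0$. $\square$

With Section 3, Theorem 1 and the first half of Theorem 3 are proved. (For $h\le-2$ there are no real solutions of $\Delta=h$ at all when $\tau>0$, by (13).)

## 11. The real and nonreal eigenvalues for each $V$

We prove Theorem 2. For $t=1$, (1) reads $\Delta=-2$, and $\Delta>-2$ for real $\lambda$, $\tau>0$: there are no real eigenvalues. As $\cos$ is even, $t\in(-1,0)$ reduces to $|t|$. So let $t\in[0,1)$, and put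
$$\alpha=\frac{\pi t}2\in[0,\tfrac\pi2),\qquad h=2\cos2\alpha\in(-2,2],\qquad o_j=(2j+1)^2.$$

**Step 1: locating $\vartheta$.** The aim is to compare $2\vartheta$ with $\pi\sqrt\lambda$, in order to label the intervals where $\Delta$ can be $\le2$.

**Lemma 11.** Let $\delta\in(0,\frac1{10})$, $\tau>0$, and $|\Delta-2\cos\pi\sqrt\lambda|\le\delta$ on $[o_k,o_N]$. Then $\vartheta(o_j)\notin\pi\mathbb Z$ for $k\le j\le N$, and for $k\le j<N$ $\vartheta$ takes exactly one value in $\pi\mathbb Z$ on $(o_j,o_{j+1})$.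

**Proof.** At $o_k$, (13) gives $4/r^2\le\Delta+2\le\delta$; as $r$ increases on $[0,\infty)$, $4/r^2\le\delta$ for all $\lambda\ge o_k$. So $|\cos2\vartheta-\cos\pi\sqrt\lambda|\le\delta$ on $[o_k,o_N]$. In particular $\cos2\vartheta<0$ at each $o_j$, and $\cos2\vartheta>0$ at $(2j+2)^2$. As $\vartheta$ increases, $2\vartheta$ traverses between $o_j$ and $o_{j+1}$ a full component of $\{\cos>0\}$, so $\vartheta$ takes at least one value in $\pi\mathbb Z$. If it took two, there would be $\lambda'<\lambda''<\lambda'''$ in $(o_j,o_{j+1})$ with $\cos2\vartheta=1,-1,1$, so $\cos\pi\sqrt\lambda$ would be $\ge1-\delta$, $\le-1+\delta$, $\ge1-\delta$ there. But $\cos\pi\sqrt\lambda$ increases and then decreases on $[o_j,o_{j+1}]$, so at $\lambda''$ it is at least the smaller of its values at $\lambda',\lambda'''$: a contradiction. $\square$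

The hypothesis holds on $[o_0,o_N]$ for all small $\tau$ (depending on $N$), because $\Delta$ is continuous and $\Delta(\lambda,0)=2\cos\pi\sqrt\lambda$; and for fixed $\tau$ it holds on $[o_k,\infty)$ for $k$ large, by (4). For small $\tau$ we have $\Delta(1,\tau)<2$, so $\vartheta(1,\tau)\notin\pi\mathbb Z$. Adding to $\vartheta$ a constant multiple of $\pi$, we may assume $\vartheta(1,\tau)\in(0,\pi)$ for small $\tau$; this may replace $A=re^{i\vartheta}$ by $A=-re^{i\vartheta}$ and changes nothing else that we use. Let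
$$J_m(\tau)=\{\lambda\in\mathbb R:m\pi<\vartheta(\lambda,\tau)<(m+1)\pi\}.$$
By Lemma 11 we have two facts. First, for each $N$ and all small $\tau$, $o_j\in J_j(\tau)$ for $0\le j\le N$. Second, for fixed $\tau$ there is $k$ such that every $J_m(\tau)$ with $m$ large contains exactly one of the points $o_j$, $j\ge k$, and this $j$ tends to $\infty$ with $m$.

**Step 2: sublevel sets are intervals.** This step counts the zeros of $\Delta-h$ in one $J_m$.

**Lemma 12.** Let $\tau>0$ and $Z_m(h,\tau)=\{\lambda\in J_m(\tau):\Delta\le h\}$. It is empty, a point, or a compact interval, and $\Delta=h$ on it exactly at the endpoints. If it is a nondegenerate interval, its endpoints are simple zeros of $\Delta-h$; if it is a point, that point is a zero of multiplicity exactly two.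

**Proof.** *Interval.* $\Delta\le h$ means $\omega^2\le2\cos2\alpha-2\cos2\vartheta=4(\sin^2\vartheta-\sin^2\alpha)$. As $\omega>0$, this forces $\vartheta\in(m\pi+\alpha,(m+1)\pi-\alpha)$. There let $G=\sqrt{\sin^2\vartheta-\sin^2\alpha}>0$ and $D=\omega-2G$; then $\Delta\le h$ iff $D\le0$, and $\Delta<h$ iff $D<0$. From $G\dot G=\sin\vartheta\cos\vartheta$ we get $\dot G^2+G\ddot G=\cos2\vartheta$, so, with $\Sigma=\sin^2\vartheta$, $a=\sin^2\alpha$, $G^2=\Sigma-a$,
$$G^3(\ddot G+G)=G^2\cos2\vartheta-\sin^2\vartheta\cos^2\vartheta+G^4=(\Sigma-a)(1-2\Sigma)-\Sigma(1-\Sigma)+(\Sigma-a)^2=-a(1-a)\le0.$$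
With Lemma 9, $\ddot D+D>0$. Let $\sigma=|\sin\vartheta|>0$, so $\ddot\sigma+\sigma=0$. Then
$$\frac d{d\vartheta}\Big(\sigma^2\frac d{d\vartheta}\frac D\sigma\Big)=\frac d{d\vartheta}(\sigma\dot D-\dot\sigma D)=\sigma(\ddot D+D)>0.$$
So $\sigma^2\frac d{d\vartheta}(D/\sigma)$ is strictly increasing, and $D/\sigma$ is strictly monotone or first strictly decreasing and then strictly increasing. Hence strictly between two points with $D\le0$ one has $D<0$, and $\{D\le0\}$ is an interval.

*Compactness and endpoints.* At finite ends of $J_m$ we have $\vartheta\in\pi\mathbb Z$ and $\Delta>2\ge h$; also $\Delta\to\infty$ as $\lambda\to-\infty$ by (4), and $J_m$ is bounded above by Lemma 8. So $Z_m(h,\tau)$ is compact and lies in the open set $J_m$. Since $\Delta>h$ just outside it in $J_m$, $\Delta=h$ at its endpoints by continuity, and $\Delta<h$ strictly inside.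

*Multiplicity.* Suppose the interval is nondegenerate and $\Delta_\lambda=0$ at an endpoint. As $\Delta=h\le2$ there, Theorem A makes it a strict local minimum with value $h$; but $\Delta<h$ inside. So the endpoints are simple. If the set is a point, that point is a local minimum, hence critical, and $\Delta_{\lambda\lambda}>0$ by Theorem A. $\square$

**Step 3: critical curves.** We follow the minimum of $\Delta$ in each $J_m$. If $Z_m(2,\tau)\ne\emptyset$, Lemma 12 with $h=2$ shows that the minimum of $\Delta$ on it is attained at a critical point (an interior point if the interval is nondegenerate, else a local minimum). It is the only critical point in $Z_m(2,\tau)$: all critical points there are strict local minima by Theorem A, and between two of them there would be a local maximum, also in $Z_m(2,\tau)$. Call it $c_m(\tau)$, put $\mu_m(\tau)=\Delta(c_m(\tau),\tau)\in(-2,2]$, and $T_m=\{\tau>0:Z_m(2,\tau)\ne\emptyset\}$.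

*Bounds.* Let $\tau_a>0$ and let $\Lambda\ge2$ be defined by $\vartheta(\Lambda,\tau_a)=\max\{(m+1)\pi,\vartheta(2,\tau_a)\}$ (Lemma 8). For $\tau\in T_m$, $\tau\ge\tau_a$, we have $c_m(\tau)>1$ by Theorem A, and $\vartheta(c_m(\tau),\tau)<(m+1)\pi\le\vartheta(\Lambda,\tau_a)\le\vartheta(\Lambda,\tau)$, so $1<c_m(\tau)<\Lambda$. By Lemma 3, $T_m$ is bounded.

*Closedness and continuity.* Let $\tau_n\in T_m$, $\tau_n\to\tau'>0$. Every limit point $c$ of the bounded sequence $c_m(\tau_n)$ satisfies $\Delta_\lambda(c,\tau')=0$, $\Delta(c,\tau')\le2$, so $\vartheta(c,\tau')\notin\pi\mathbb Z$; as $\vartheta(c,\tau')\in[m\pi,(m+1)\pi]$, $c\in J_m(\tau')$. Thus $\tau'\in T_m$ and $c=c_m(\tau')$. So $T_m$ is relatively closed in $(0,\infty)$ and $c_m$ is continuous on $T_m$.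

*Shape of $T_m$.* Near $\tau'\in T_m$ the critical point $c_m(\tau')$ continues to a unique graph of critical points, which stays in $J_m$, and along which the value of $\Delta$ has derivative $\Delta_\tau>0$. So a left neighborhood of $\tau'$ lies in $T_m$, and also a right one if $\mu_m(\tau')<2$. As $T_m$ is relatively closed and bounded, $T_m=\emptyset$ or $T_m=(0,\tau_m^*]$ with $\mu_m(\tau_m^*)=2$. By continuity $c_m$ coincides locally with the graph, so $\mu_m$ is continuous and strictly increasing.

*Which $m$ occur.* For $m<0$, $T_m=\emptyset$: otherwise for small $\tau$, $c_m(\tau)>1$ gives $\vartheta(c_m(\tau),\tau)>\vartheta(1,\tau)>0$, while $c_m(\tau)\in J_m(\tau)$ requires $\vartheta<(m+1)\pi\le0$. For $m=j\ge0$ and small $\tau$, Step 1 gives $o_j\in J_j(\tau)$, and $\Delta(o_j,\tau)\to-2$ as $\tau\to0$; so $o_j\in Z_j(2,\tau)$ and $-2<\mu_j(\tau)\le\Delta(o_j,\tau)\to-2$. Hence $\mu_j:(0,\tau_j^*]\to(-2,2]$ is an increasing bijection.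

**Step 4: the numbers $V_j(t)$.** Set $\tau_j(h)=\mu_j^{-1}(h)$ and $V_j(t)=\frac12\sqrt{1+\tau_j(2\cos\pi t)}$, which exceeds $\frac12$. A real zero of $\Delta-h$, $\tau>0$, has $\vartheta\notin\pi\mathbb Z$ since $h\le2$, so it lies in some $Z_m(h,\tau)\subset Z_m(2,\tau)$, and $m=j\ge0$. The set $Z_j(h,\tau)$ is nonempty iff $\tau\in T_j$ and $\mu_j(\tau)\le h$. By Lemma 12 it is a nondegenerate interval, a point, or empty according as $\tau<\tau_j(h)$, $\tau=\tau_j(h)$, $\tau>\tau_j(h)$, and its endpoints give two simple zeros, one double zero, or none. Different $J_j$ are disjoint, so zeros attached to different $j$ are different. As $h=2\cos\pi t$ decreases continuously from $2$ to $-2$ on $[0,1]$, $V_j$ is continuous and strictly decreasing on $[0,1)$, with $V_j(t)\to\frac12$ as $t\to1$.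

*Monotonicity in $j$.* If $\tau\in T_j$, take $\lambda'>c_j(\tau)>1$ with $\vartheta(\lambda',\tau)=\vartheta(c_j(\tau),\tau)+\pi$. As $r(\lambda')>r(c_j)$, (13) gives $\Delta(\lambda',\tau)<\Delta(c_j,\tau)\le2$. Since $\lambda'\in J_{j+1}$, we get $\tau\in T_{j+1}$ and $\mu_{j+1}(\tau)<\mu_j(\tau)$. With $\tau=\tau_j(h)$, $\mu_{j+1}(\tau_j(h))<h$, so $\tau_{j+1}(h)>\tau_j(h)$.

*$V_j(t)\to\infty$.* Fix $\tau>0$. By Step 1 and (4), every $J_m(\tau)$ with $m$ large contains some $o_j$ with $j$ large, where $\Delta<h$ because $\Delta$ is close to $-2$. So $\mu_m(\tau)<h$, i.e. $\tau<\tau_m(h)$, for all large $m$.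

**Step 5: limits as $V\to\frac12$.** Recall that $\Delta\to2\cos\pi\sqrt\lambda$ uniformly on compacts as $\tau\to0$. For small $\tau$, $Z_j(h,\tau)$ is an interval containing $o_j$. Let $e_j(\tau)\in(o_j,o_{j+1})$ be the point with $\vartheta=(j+1)\pi$, which exists by Step 1. There $\Delta>2$, so every limit point $\rho$ of $e_j(\tau)$ satisfies $2\cos\pi\sqrt\rho\ge2$, whence $e_j(\tau)\to(2j+2)^2$. The right end of $Z_j(h,\tau)$ lies in $[o_j,e_j(\tau)]$; its limit points $\rho$ lie in $[o_j,(2j+2)^2]$ and satisfy $2\cos\pi\sqrt\rho=h=2\cos\pi t$, so $\rho=(2j+2-t)^2$. For $j\ge1$ the left end lies in $[e_{j-1}(\tau),o_j]$, and likewise tends to $(2j+t)^2$. For $j=0$ the left end is $\le1$, and it is bounded below by (4), uniformly for $\tau\in(0,1]$. Its limit points $\ell\le1$ satisfy $2\cos\pi\sqrt\ell=h\le2$; for $\ell<0$ the left side would be $2\cosh\pi\sqrt{|\ell|}>2$, so $\ell\in[0,1]$ and $\ell=t^2$.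

**Step 6: the number of nonreal eigenvalues.** We count all zeros in large discs by Rouché and subtract the real ones. Fix $\tau_b>0$.

*A lower bound on circles.* On $|\lambda|=(2N+1)^2$ we have $|2\cos\pi\sqrt\lambda-h|\ge c\,e^{\pi|\operatorname{Im}\sqrt\lambda|}$ with $c>0$ independent of large $N$. Otherwise, for a sequence of $N\to\infty$, there are $k=\sqrt\lambda$, $|k|=2N+1$, $\operatorname{Re}k\ge0$, with $|2\cos\pi k-h|\,e^{-\pi|\operatorname{Im}k|}\to0$. This is impossible along a subsequence with $|\operatorname{Im}k|\to\infty$, since $|2\cos\pi k|\ge e^{\pi|\operatorname{Im}k|}-1$. If $\operatorname{Im}k\to b$ along a subsequence, then $\operatorname{Re}k=2N+1+o(1)$ and $2\cos\pi k-h\to-(2\cosh\pi b+h)\ne0$ as $h>-2$: impossible too.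

*Total count.* By (4), uniformly for $\tau\in[0,\tau_b]$, and Rouché, for all large $N$ and all $\tau\in[0,\tau_b]$ there are no zeros of $\Delta-h$ on the circle, and inside it as many as for $\tau=0$. These are $(2j+t)^2$, $0\le j\le N$, and $(2j+2-t)^2$, $0\le j\le N-1$, with multiplicity (for $t=0$: the simple zero $0$ and the double zeros $4,16,\dots,(2N)^2$). So there are $2N+1$.

*Real count.* Let $N$ also exceed all $j$ with $\tau_j(h)\le\tau_b$; there are finitely many. By Step 5, for a sufficiently small $\tau_s\in(0,\tau_b)$ with $\tau_s<\tau_0(h)$, the two ends of $Z_j(h,\tau_s)$, $j<N$, and the left end of $Z_N(h,\tau_s)$ lie inside the circle. These are $2N+1$ distinct zeros, hence all zeros inside. Let $\tau$ run through $[\tau_s,\tau_b]$. While $\tau<\tau_j(h)$, the two ends of $Z_j(h,\tau)$ depend continuously on $\tau$: each is a simple zero, its local continuation stays in $J_j$ and on the same side of $c_j$, so it is again the corresponding end. As $\tau\uparrow\tau_j(h)$ they merge: they are bounded,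 from below by (4) and from above by the monotonicity of $\vartheta$ in $\tau$, and each limit point has $\Delta=h\le2$, so $\vartheta\notin\pi\mathbb Z$ and it lies in $Z_j(h,\tau_j(h))$, a single point. They never cross the circle. For $j\ge N$, $\tau_j(h)>\tau_b$, so those ends persist throughout; the right end of $Z_N$ and the ends of $Z_j$, $j>N$, are outside at $\tau_s$ and stay outside. Hence at $\tau_b$ the real zeros inside the circle are those attached to $j<N$ with $\tau_j(h)\ge\tau_b$ (two each, with multiplicity) and the left end of $Z_N$. The remaining ones of the $2N+1$ zeros are nonreal, and their number is $2\,\#\{j:\tau_j(h)<\tau_b\}$. Let $N\to\infty$; as $\tau_b>0$ was arbitrary, Theorem 2 is proved. $\square$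

## 12. Above level 2: a maximum that rises

**Proof of the second half of Theorem 3.** We exhibit the second sign pattern of Section 3: a maximum of $\Delta$ that moves up through a level $h>2$. By Steps 1 and 5 of Section 11, for small $\tau>0$ there is $e(\tau)=e_0(\tau)\in(1,9)$ with $\vartheta(e(\tau),\tau)=\pi$, so $\Delta(e(\tau),\tau)>2$, and $e(\tau)\to4$ as $\tau\to0$. From $\Delta(\lambda,0)=2\cos\pi\sqrt\lambda$ we have $\Delta(4,0)=2$, $\Delta_\lambda(4,0)=0$, $\Delta_{\lambda\lambda}(4,0)=-\frac{\pi^2}8$. So $4$ is a double zero of $\Delta(\cdot,0)-2$.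

Choose $\epsilon\in(0,3)$ such that $4$ is the only zero of $\Delta(\cdot,0)-2$ in $|\lambda-4|\le\epsilon$ and $\Delta(4\pm\epsilon,0)<2$. Then choose $\delta,\tau_1>0$ so small that for $\tau\in[0,\tau_1]$ and $|h-2|\le\delta$: $\Delta(\cdot,\tau)-h$ has exactly two zeros in $|\lambda-4|<\epsilon$ and none on the boundary (Hurwitz); $\Delta(4\pm\epsilon,\tau)<2-\delta$; and $e(\tau)$ is defined with $|e(\tau)-4|<\epsilon$ if $\tau>0$. Let $\mathcal M(\tau)=\max_{[4-\epsilon,4+\epsilon]}\Delta(\cdot,\tau)$. It is continuous, $\mathcal M(0)=2$, and $\mathcal M(\tau_1)\ge\Delta(e(\tau_1),\tau_1)>2$.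

Let $2<h<\min(2+\delta,\mathcal M(\tau_1))$ and let $\tau_b\in(0,\tau_1)$ be the least $\tau$ with $\mathcal M(\tau)=h$. For $0\le\tau<\tau_b$ we have $\mathcal M(\tau)<h$, so there are no real zeros of $\Delta-h$ in the disc, and its two zeros are nonreal and conjugate. The one in the upper half-plane is simple and depends continuously on $\tau$. At $\tau_b$ the maximum point is interior to $[4-\epsilon,4+\epsilon]$, because $\Delta<2-\delta<h$ at the ends. It is a real zero of $\Delta-h$ at which $\Delta-h\le0$ nearby, so its multiplicity is even and it accounts for both zeros in the disc. By Hurwitz the nonreal zero tends to it as $\tau\uparrow\tau_b$. So there is a continuous solution of $\Delta=h$ on $[\frac12,\frac12\sqrt{1+\tau_b}]$ that is nonreal at the left end and real at the right end: irreversibility fails for these $h>2$. $\square$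

The periodic level $h=2$, that is $t=0$, is therefore the sharp upper end of the range of real levels on which the irreversibility principle holds, and all Bloch eigenvalues belong to levels $-2\le h\le2$ inside this range.
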